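# Locally compact groups whose Fourier algebra has no approximate identity

## 1. Fourier algebras, group von Neumann algebras and the module action

Throughout, $G$ and $H$ are locally compact groups, $\lambda$ is the left regular representation on $L^2$, and $dg$ is a left Haar measure.

**Definition 1 (the pair $A(G)$, $VN(G)$).** $VN(G)$ is the von Neumann algebra on $L^2(G)$ generated by $\lambda(G)$. The Fourier algebra $A(G)$ (Eymard) is its predual, realized as an algebra of continuous functions on $G$ through $u(g)=\langle\lambda(g),u\rangle$. The product of $A(G)$ is pointwise.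

We use the following textbook facts. Coefficients $g\mapsto(\lambda(g)\xi\,|\,\eta)$ with $\xi,\eta\in L^2(G)$ lie in $A(G)$ and have norm at most $\|\xi\|_2\|\eta\|_2$. The space $A(G)\cap C_c(G)$ is dense in $A(G)$. For each compact $C\subset G$ there is $w\in A(G)\cap C_c(G)$ with $w=1$ on $C$. Translations act isometrically and strongly continuously on $A(G)$. Finally, $VN(G\times H)=VN(G)\bar\otimes VN(H)$, so $A(G)\otimes A(H)$ is dense in $A(G\times H)$, and $\|a\otimes b\|=\|a\|\,\|b\|$.

*Example.* For $G=\mathbb Z$ the Fourier transform identifies $VN(\mathbb Z)$ with $L^\infty(\mathbb T)$ and $A(\mathbb Z)$ with $L^1(\mathbb T)$; pointwise multiplication on $\mathbb Z$ becomes convolution on $\mathbb T$. For $G=\mathbb T$ we get $VN(\mathbb T)=\ell^\infty(\mathbb Z)$ and $A(\mathbb T)=\ell^1(\mathbb Z)$.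

**Definition 2 (measures as operators).** For a bounded complex measure $\nu$ on $G$, $\lambda(\nu)=\int\lambda(g)\,d\nu(g)\in VN(G)$ is the weak* integral, so $\langle\lambda(\nu),f\rangle=\int f\,d\nu$ for $f\in A(G)$. For $f\in L^1(G)$ we write $\lambda(f)=\lambda(f\,dg)$.

One has $\|\lambda(\nu)\|\le\|\nu\|$, $\lambda(\nu)\lambda(\nu')=\lambda(\nu*\nu')$ and $\lambda(\nu)\otimes\lambda(\nu')=\lambda(\nu\otimes\nu')$.

*Example.* If $\nu$ is the normalized Haar measure of a compact subgroup $L$, then $\nu*\nu=\nu=\nu^*$, so $\lambda(\nu)$ is a projection: the projection onto the $\lambda(L)$-fixed vectors.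

**Definition 3 (module action).** For $h\in A(G)$ and $x\in VN(G)$, the operator $h\cdot x\in VN(G)$ is defined by $\langle h\cdot x,f\rangle=\langle x,hf\rangle$ for $f\in A(G)$. The map $x\mapsto h\cdot x$ is weak*-continuous.

*Example.* $h\cdot\lambda(g)=h(g)\lambda(g)$, and $h\cdot\lambda(\nu)=\lambda(h\nu)$. In particular $h\cdot\lambda(\nu)=0$ if $h$ vanishes on a closed set that carries $\nu$. On products, $(h_1\otimes h_2)\cdot(z_1\otimes z_2)=(h_1\cdot z_1)\otimes(h_2\cdot z_2)$, as one sees by pairing with $f_1\otimes f_2$.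

The module action is compatible with translations. Put $f^{g,g'}(k)=f(gkg')$. Then $\langle\lambda(g)z\lambda(g'),f\rangle=\langle z,f^{g,g'}\rangle$: this is clear for $z=\lambda(k)$ and extends by linearity and weak*-density. Therefore $\langle h\cdot(\lambda(g)z\lambda(g')),f\rangle=\langle z,h^{g,g'}f^{g,g'}\rangle$, that is,
$$h\cdot(\lambda(g)z\lambda(g'))=\lambda(g)\,(h^{g,g'}\cdot z)\,\lambda(g'). \tag{1}$$

**Compact groups.** If $L$ is compact, every continuous unitary representation of $L$ is a direct sum of irreducibles, and $VN(L)=\prod_\pi M_{d_\pi}$ ($\ell^\infty$-product over the irreducible classes), with $\lambda(g)=(\pi(g))_\pi$. Elements of $A(L)$ are the functions $f(g)=\sum_\pi\mathrm{Tr}(\pi(g)s_\pi)$ with $\|f\|=\sum_\pi\|s_\pi\|_1<\infty$, and $\langle x,f\rangle=\sum_\pi\mathrm{Tr}(x_\pi s_\pi)$. Finite sums of this kind are the trigonometric polynomials; they are dense. A representation $\sigma\cong\bigoplus_i\pi_i$ of $L$ extends to the normal representation $x\mapsto\bigoplus_i x_{\pi_i}$ of $VN(L)$.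

Let $\theta:L\to L'$ be a continuous homomorphism of compact groups. Extending the representation $\lambda_{L'}\circ\theta$ of $L$, we get a normal $*$-homomorphism $\theta_*:VN(L)\to VN(L')$ with $\theta_*(\lambda(l))=\lambda(\theta(l))$. Its preadjoint is $f\mapsto f\circ\theta$. Hence $\theta_*(\lambda(\nu))=\lambda(\theta_*\nu)$ with $\theta_*\nu$ the image measure, and from $\langle\theta_*(z),hf\rangle=\langle z,(h\circ\theta)(f\circ\theta)\rangle$ we get
$$h\cdot\theta_*(z)=\theta_*\big((h\circ\theta)\cdot z\big)\qquad(h\in A(L')). \tag{2}$$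

*Example.* For $L=SU(2)$ there is one irreducible representation in each dimension $d\ge1$. In terms of the angle $\theta\in[0,\pi]$ with $\cos\theta=\frac12\mathrm{tr}(q)$, its character is $\chi_d=\sin d\theta/\sin\theta$. A central element of $VN(SU(2))$ is a bounded sequence of scalars $(c_d)_{d\ge1}$, and $\langle(c_d),\chi_d\rangle=d\,c_d$.

**Definition 4 (matrix versions).** We identify $M_n^*$ with $n\times n$ matrices $s$ through $\langle a,s\rangle=\mathrm{Tr}(as)$. The space $A(G)\otimes M_n^*=(VN(G)\otimes M_n)_*$ carries its predual norm.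

*Example.* $\langle y\otimes a,z\otimes s\rangle=\langle y,z\rangle\,\mathrm{Tr}(as)$; with $y=\lambda(g)$ this is $z(g)\,\mathrm{Tr}(as)$.

## 2. Approximate identities and Ditkin's condition at infinity

**Definition 5.** (AI): $A(G)$ has an approximate identity, that is, a net $(e_\alpha)$ in $A(G)$, not required to be bounded, with $\|ue_\alpha-u\|\to0$ for every $u\in A(G)$.

($D_\infty$): for every $u\in A(G)$ and $\varepsilon>0$ there is a compactly supported $v\in A(G)$ with $\|u-uv\|<\varepsilon$. Equivalently, every $u\in A(G)$ lies in the norm closure of $u\,(A(G)\cap C_c(G))$.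

*Examples.* If $G$ is compact, $1\in A(G)$ and both conditions hold with $e=v=1$. If $G=\mathbb Z$, put $e_N(n)=\max(0,1-|n|/N)$. Under $A(\mathbb Z)\cong L^1(\mathbb T)$ this is the Fejér kernel, multiplication by $e_N$ is convolution with it, and $u*e_N\to u$ in $L^1(\mathbb T)$. Since $e_N$ has finite support, both conditions hold.

Always (AI) implies $(D_\infty)$. Given $u$ and $\varepsilon$, take $e_\alpha$ with $\|u-ue_\alpha\|<\varepsilon/2$, then $v\in A(G)\cap C_c(G)$ with $\|u\|\,\|e_\alpha-v\|<\varepsilon/2$; now $\|u-uv\|<\varepsilon$.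

By Hahn–Banach, $(D_\infty)$ fails at $u$ exactly when some $T\in VN(G)$ annihilates $u\,(A(G)\cap C_c(G))$ but not $u$; by density, such a $T$ annihilates all of $uA(G)$. Quantitatively,
$$\|T\|\le1,\ \ \langle T,uv\rangle=0\ \ \forall v\in A(G)\quad\Longrightarrow\quad\operatorname{dist}(u,uA(G))\ge|\langle T,u\rangle|, \tag{3}$$
because $|\langle T,u\rangle|=|\langle T,u-uv\rangle|\le\|u-uv\|$.

## 3. Completely bounded multipliers and the approximation property

**Definition 6 ($M_0A(G)$).** A function $v$ on $G$ is a completely bounded multiplier of $A(G)$ if multiplication by $v$ maps $A(G)$ to itself and its adjoint $M_v$ on $VN(G)$, which is normal with $M_v\lambda(g)=v(g)\lambda(g)$, is completely bounded. Put $\|v\|_{M_0A}=\|M_v\|_{cb}$.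

Such $v$ are continuous (locally $v=vu$ with $u\in A(G)$ equal to $1$ nearby), $\|v\|_\infty\le\|v\|_{M_0A}$, and $\|v\|_{M_0A}\le\|v\|_{A(G)}$ for $v\in A(G)$. $M_0A(G)$ is a unital Banach algebra under pointwise product, and $A(G)$ is an ideal in it.

*Example.* If $v:G\to\mathbb T$ is a continuous character and $m_v$ is multiplication by $v$ on $L^2(G)$, then $m_v\lambda(g)m_v^*=v(g)\lambda(g)$. So $M_v$ is a $*$-automorphism and $\|v\|_{M_0A}=1$.

If $N$ is a von Neumann algebra, a normal cb map $\Phi$ on $VN(G)$ has a normal amplification $\Phi\otimes\mathrm{id}$ on $VN(G)\bar\otimes N$ of norm at most $\|\Phi\|_{cb}$. For $v\in M_0A(G)$ we write $(v\otimes1)u$ for the preadjoint of $M_v\otimes\mathrm{id}$ applied to $u$; this is defined for $u\in A(G)\otimes M_n^*$ and for $u\in A(G\times H)$. For instance $(v\otimes1)(z\otimes s)=vz\otimes s$, and on $A(G\times H)$ it is multiplication by the function $v(g)$, with norm at most $\|v\|_{M_0A}$.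

**Definition 7 ($Q(G)$).** $Q(G)$ is the completion of $L^1(G)$ for $\|f\|_Q=\sup\{|\int fv|:\|v\|_{M_0A}\le1\}$. By De Cannière–Haagerup (Amer. J. Math. 107, 1985), $M_0A(G)=Q(G)^*$ isometrically.

*Example.* Let $G=\mathbb T$. Since $1\in A(\mathbb T)$ has norm $1$, a multiplier $v=v\cdot1$ lies in $A(\mathbb T)$ with $\|v\|_{A}\le\|v\|_{M_0A}$, so $M_0A(\mathbb T)=A(\mathbb T)=\ell^1(\mathbb Z)$ isometrically. Hence $\|f\|_Q=\sup_n|\hat f(n)|$ and $Q(\mathbb T)=c_0(\mathbb Z)$. The functional $v\mapsto v(1)$ corresponds to the constant sequence $1$, so it is not in $Q(\mathbb T)$.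

**Definition 8 (AP).** $G$ has the approximation property AP of Haagerup–Kraus (Trans. AMS 344, 1994) if there is a net in $A(G)$ that converges to $1$ in $\sigma(M_0A(G),Q(G))$.

*Example.* Let $G$ be amenable. By Leptin's theorem ($A(G)$ has a bounded approximate identity iff $G$ is amenable) there is an approximate identity $(e_\gamma)$ of $A(G)$ with $\|e_\gamma\|\le c$. Multiplying with a $u\in A(G)$ that equals $1$ on a compact set, we see that $e_\gamma\to1$ uniformly on compact sets. So $\int fe_\gamma\to\int f$ for $f\in C_c(G)$, and since $\|e_\gamma\|_{M_0A}\le c$ and $C_c(G)$ is dense in $Q(G)$, the convergence holds against all of $Q(G)$. Thus amenable groups have AP.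

In the other direction we shall use the theorem of Lafforgue–de la Salle (Duke Math. J. 160, 2011): $SL(3,\mathbb R)$ and its lattices, for example $SL(3,\mathbb Z)$, do not have AP.

## 4. Is there a group that fails (AI), or even $(D_\infty)$?

The paper of Anoussis, Eleftherakis and Katavolos, "Synthetic properties of locally compact groups: preservation and transference" (arXiv:2111.12005, 2021), states that "it is unknown if there are any locally compact groups failing either condition." So there are two existence questions: is there a $G$ whose $A(G)$ fails (AI), and is there one whose $A(G)$ fails $(D_\infty)$? Failing $(D_\infty)$ is the stronger failure. The answer to both is yes.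

**Theorem A.** Let $G$ be a locally compact group without AP and $K=\prod_{n\ge1}U(4n)$. For every $\delta<1$ there is $u\in A(G\times K)$ with $\|u\|\le1$ and $\operatorname{dist}(u,\,u\,A(G\times K))\ge\delta$. In particular $A(G\times K)$ fails $(D_\infty)$ and (AI).

The bound $1$ on $\delta$ is optimal, since the distance is at most $\|u\|\le1$. With Lafforgue–de la Salle, the second countable groups $SL(3,\mathbb Z)\times K$ and $SL(3,\mathbb R)\times K$ fail both conditions; the latter is connected.

**Theorem B.** For a locally compact group $G$ the following are equivalent: (i) $G$ has AP; (ii) $A(G\times H)$ has (AI) for every amenable $H$; (iii) $A(G\times K)$ satisfies $(D_\infty)$, with $K=\prod_nU(4n)$.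

Theorem B is a complement, proved in Section 11; the two questions need only Theorem A. The theorems do not determine whether $SL(3,\mathbb Z)$ or $SL(3,\mathbb R)$ itself, or any discrete group or any Lie group, fails the conditions.

In the simplest cases there is no failure: compact groups and $\mathbb Z$ were checked above, and every amenable group has (AI) by Leptin. More generally, Theorem B with $H$ trivial says that AP implies (AI). So a counterexample has to lack AP, and the natural plan is to start from the failure of AP.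

## 5. Matrix coefficients obstruct the direct approach

Suppose $G$ lacks AP. By (3), we would like a single $T\in VN(G)$ and $u\in A(G)$ with $\langle T,wu\rangle=0$ for all $w\in A(G)$ and $\langle T,u\rangle\ne0$. What the failure of AP gives, by Hahn–Banach, is a functional $\omega\in Q(G)$ that kills $A(G)$ but not $1$. Because the norm of $M_0A(G)$ is a completely bounded norm, the elements of $Q(G)$ are built from functionals
$$v\mapsto\langle T_i,(v\otimes1)u_i\rangle,\qquad T_i\in VN(G)\otimes M_{n_i},\quad u_i\in A(G)\otimes M_{n_i}^*,$$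
and $\omega$ is an infinite sum of such terms. If there were one term with $n_1=1$, we would be done with $G$ itself. But nothing in the Hahn–Banach argument lets us choose $n_i=1$, or a single term. This is where the direct approach stops.

A sensible repair is to move the matrices into a second factor: look for a compact group $H$, linear maps $J:M_n\to VN(H)$ and $P:M_n^*\to A(H)$, and pass from $T,u$ to $(\mathrm{id}\otimes J)T$ and $(\mathrm{id}\otimes P)u$ on $G\times H$. For $T=\sum y\otimes a$ and $u=\sum z\otimes s$ we then get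
$$\langle(\mathrm{id}\otimes J)T,(w\otimes f)(\mathrm{id}\otimes P)u\rangle=\sum\langle y,wz\rangle\,\langle P(s)\cdot J(a),f\rangle .$$
Our only information is about $\sum\langle y,wz\rangle\,\mathrm{Tr}(as)$. So we want
$$P(s)\cdot J(a)=\mathrm{Tr}(as)\,X\qquad\text{with a fixed operator }X. \tag{4}$$

The first candidate is to let $J$ embed $M_n$ as the block of an irreducible representation $\pi$, with $P(s)(k)=\mathrm{Tr}(s\pi(k))$. Then $\langle J(a),P(s)\rangle=\mathrm{Tr}(as)$, which is (4) tested against $f=1$. But (4) fails for other $f$, already for $H=SU(2)$ and $\pi$ the standard representation. By Schur orthogonality $J(e_{11})=2\int\overline{k_{11}}\,\lambda(k)\,dk$. Take $a=e_{11}$, $s=e_{22}$, so $P(s)(k)=k_{22}=\overline{k_{11}}$, and $f(k)=k_{11}^2$. Then $\mathrm{Tr}(as)=0$, but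
$$\langle J(a),P(s)f\rangle=2\int\overline{k_{11}}\;\overline{k_{11}}\,k_{11}^2\,dk=2\int|k_{11}^2|^2\,dk=\tfrac23,$$
since $k_{11}^2$ is the diagonal coefficient at a unit highest weight vector of the $3$-dimensional irreducible representation.

The way out is to let $J(a)$ be a derivative. Suppose all the functions $P(s)$ vanish on a set $E$, and $J(a)$ is a first-order derivative averaged over $E$. By the product rule the derivative of $P(s)f$ on $E$ is the derivative of $P(s)$ times $f$; the term with the derivative of $f$ is multiplied by $P(s)=0$. So $P(s)\cdot J(a)$ is a measure on $E$, and one can hope that it is $\mathrm{Tr}(as)$ times a fixed probability measure. This is a non-commutative version of L. Schwartz's normal derivative on the sphere.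

The difficulty is boundedness: $J(a)$ has to lie in $VN(H)$. On $\mathbb T$, the derivative at $\theta_0$ has symbol $(in\,e^{in\theta_0})_n$, which is not in $\ell^\infty(\mathbb Z)=VN(\mathbb T)$. On $SU(2)$, averaging over a conjugacy class divides the pairing with $\chi_d$ by the dimension $d$, which exactly absorbs the growth of the derivative. That is Lemma 2.

We shall also have to add infinitely many terms although only $\|T_i\|\le1$ is known. For this the transferred $T_i$ should live under mutually orthogonal projections, while the operator $X$ in (4) is the same for all $i$: the cancellation happens only in the sum over $i$.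

## 6. Matrix-valued data from the failure of AP

**Lemma 1.** Let $G$ lack AP and $0<\varepsilon<1$. There are integers $n_1<n_2<\cdots$, $T_i\in VN(G)\otimes M_{n_i}$ with $\|T_i\|\le1$, and $u_i\in A(G)\otimes M_{n_i}^*$ with $\sum\|u_i\|\le1+\varepsilon$, such that
$$\sum_i\langle T_i,(w\otimes1)u_i\rangle=0\quad\forall w\in A(G),\qquad\sum_i\langle T_i,u_i\rangle>1-\varepsilon,$$
the second sum being real.

**Step 1: a functional in $Q(G)$ that separates $1$ from $A(G)$ almost optimally.** Let $I$ be the weak*-closure of $A(G)$ in $M_0A(G)$. For $w\in M_0A(G)$ and $f\in L^1(G)$ we have $|\int wfv|\le\|f\|_Q\|wv\|_{M_0A}$, so $\|wf\|_Q\le\|w\|_{M_0A}\|f\|_Q$. Thus $f\mapsto wf$ extends to $Q(G)$, and its adjoint, multiplication by $w$ on $M_0A(G)$, is weak*-continuous. As $wA(G)\subset A(G)$, also $wI\subset I$: $I$ is an ideal. Since $G$ lacks AP, $1\notin I$. If some $x\in I$ had $\|1-x\|<1$, then $x$ would be invertible in $M_0A(G)$ and $1=x^{-1}x\in I$, a contradiction. So $\operatorname{dist}(1,I)\ge1$. Because $I$ is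 weak*-closed, $M_0A(G)/I=(I_\perp)^*$ with $I_\perp\subset Q(G)$, so the distance is $\sup\{|\omega(1)|:\omega\in I_\perp,\|\omega\|\le1\}$. After multiplication by a unimodular scalar we obtain $\omega\in Q(G)$ with $\|\omega\|\le1$, $\omega|_{A(G)}=0$ and $\omega(1)$ real, $\omega(1)>1-\varepsilon$.

**Step 2: a set of matrix functionals that generates the unit ball of $Q(G)$.** Let $S$ be the set of functionals
$$\omega_{a,\varphi}(v)=\langle(M_v\otimes\mathrm{id})a,\varphi\rangle$$
on $M_0A(G)$ with $n\ge1$, $a\in\lambda(C_c(G))\otimes M_n$, $\|a\|\le1$, $\varphi\in(VN(G)\otimes M_n)_*$, $\|\varphi\|\le1$. These lie in $Q(G)$: write $a=\sum\lambda(f_{kl})\otimes e_{kl}$, and $\langle\sum x_{kl}\otimes e_{kl},\varphi\rangle=\sum\langle x_{kl},\varphi_{kl}\rangle$ with $\varphi_{kl}\in A(G)$. Since $M_v\lambda(f)=\lambda(vf)$, we get $\omega_{a,\varphi}(v)=\int v\sum f_{kl}\varphi_{kl}$, and $\sum f_{kl}\varphi_{kl}\in L^1(G)$.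

Next, $\sup_S|\omega_{a,\varphi}(v)|=\|v\|_{M_0A}$ for every $v$. Indeed $\lambda(C_c(G))\otimes M_n$ is a strongly dense $*$-subalgebra of $VN(G)\otimes M_n$. By Kaplansky's theorem each element of the unit ball of $VN(G)\otimes M_n$ is a strong, hence (by boundedness) weak*, limit of elements of the unit ball of this subalgebra. As $M_v\otimes\mathrm{id}$ is normal, the supremum over $a$ and $\varphi$ for fixed $n$ is $\|M_v\otimes\mathrm{id}_{M_n}\|$, and the supremum over $n$ is $\|M_v\|_{cb}$.

So the polar of the balanced set $S$ in $M_0A(G)=Q(G)^*$ is the unit ball. By the bipolar theorem, the closed unit ball of $Q(G)$ is the norm closure of $\mathrm{co}\,S$.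

**Step 3: writing $\omega$ as a countable sum.** Choose $c_0\in\mathrm{co}\,S$ with $\|\omega-c_0\|\le\varepsilon2^{-1}$. Then $(\omega-c_0)/(\varepsilon2^{-1})$ is in the unit ball, so there is $c_1\in\mathrm{co}\,S$ with $\|\omega-c_0-\varepsilon2^{-1}c_1\|\le\varepsilon2^{-2}$. Continuing, $\omega=c_0+\sum_{k\ge1}\varepsilon2^{-k}c_k$ with $c_k\in\mathrm{co}\,S$. Expanding the convex combinations, $\omega=\sum_it_i\,\omega_{a_i,\varphi_i}$, a countable sum that converges in norm, with $t_i\ge0$, $\sum t_i\le1+\varepsilon$, $\omega_{a_i,\varphi_i}\in S$.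

**Step 4: reading off $T_i$ and $u_i$.** Replacing $a_i$ by $a_i\oplus0$, and $\varphi_i$ by its composition with the compression to the corner, changes neither $\omega_{a_i,\varphi_i}$ nor the norm bounds. So we may take the matrix sizes strictly increasing. Put $T_i=a_i$ and $u_i=t_i\varphi_i$. Then $\|T_i\|\le1$, $\sum\|u_i\|\le\sum t_i\le1+\varepsilon$, and
$$\sum_i\langle T_i,(v\otimes1)u_i\rangle=\sum_it_i\langle(M_v\otimes\mathrm{id})a_i,\varphi_i\rangle=\omega(v)\qquad(v\in M_0A(G)).$$
Take $v=w\in A(G)$ and $v=1$. $\square$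

## 7. A bounded derivative on $SU(2)$

Let $x(q)=\frac12\mathrm{tr}(q)$ on $SU(2)$, an element of $A(SU(2))$. Let $\mu^0$ be the conjugation-invariant probability measure on the conjugacy class $\{x=0\}$, that is, $\theta=\pi/2$. Let $D\in VN(SU(2))$ be the central element that acts on the $d$-dimensional irreducible representation as the scalar $-\cos(d\pi/2)$. Then $\|D\|=1$.

**Lemma 2.** $x\cdot D=\lambda(\mu^0)$, and $x\cdot\lambda(\mu^0)=0$.

**Step 1: the second claim.** $\langle x\cdot\lambda(\mu^0),f\rangle=\int xf\,d\mu^0=0$, as $x=0$ on the class.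

**Step 2: $D$ is minus the derivative in $\theta$ at $\pi/2$.** Let $f$ be a trigonometric polynomial and $f^c(q)=\int f(hqh^{-1})\,dh$. As $D$ is central, $\langle D,f\rangle=\langle\lambda(h)D\lambda(h^{-1}),f\rangle=\langle D,f(h\,\cdot\,h^{-1})\rangle$, and integration over $h$ gives $\langle D,f\rangle=\langle D,f^c\rangle$. Write $f^c=F(\theta)$. It is a central trigonometric polynomial, so a linear combination of the $\chi_d=\sin d\theta/\sin\theta$. Now
$$\chi_d'(\theta)=\frac{d\cos d\theta\,\sin\theta-\sin d\theta\,\cos\theta}{\sin^2\theta},\qquad\chi_d'(\pi/2)=d\cos(d\pi/2),$$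
while $\langle D,\chi_d\rangle=d\cdot(-\cos(d\pi/2))=-\chi_d'(\pi/2)$. Hence $\langle D,f\rangle=-F'(\pi/2)$.

**Step 3: the product rule.** $x$ is a class function, so $(xf)^c=xf^c=\cos\theta\,F$ and
$$\langle D,xf\rangle=-(\cos\theta\,F)'(\pi/2)=\sin(\pi/2)F(\pi/2)-\cos(\pi/2)F'(\pi/2)=F(\pi/2)=\int f\,d\mu^0.$$
The last equality holds because $\mu^0$ is the image of Haar measure under $h\mapsto hqh^{-1}$ for any $q$ in the class. Trigonometric polynomials are dense in $A(SU(2))$ and both sides are norm continuous in $f$, so $x\cdot D=\lambda(\mu^0)$. $\square$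

With $J(a)=aD$ and $P(s)=sx$, this is exactly (4) for $n=1$, with $X=\lambda(\mu^0)$.

## 8. The matrix derivation on $U(4n)$

For $n\times n$ matrices, the copies of $SU(2)$ in $SU(2)^n$ give one diagonal entry each. We place them in $U(4n)$, average to get an invariant measure, and then use matrix units of a subgroup $U(n)$ to move the entry $(1,1)$ to every entry $(i,j)$.

Let $\iota:\mathbb C^n\to\mathbb C^{4n}=\mathbb C^n\oplus W$ be the inclusion, $\dim W=3n$. On $U(4n)$ put
$$p(k)=\iota^*k\iota\in M_n,\qquad p_s(k)=\mathrm{Tr}(s\,p(k)),\qquad E=\{k:p(k)=0\}.$$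
So $p(k)$ is the upper left $n\times n$ corner of $k$. Embed $U(n)$ as $u\mapsto u\oplus1_W$ and let $V=\{1\oplus v:v\in U(W)\}$. These subgroups commute elementwise, and
$$p(ukw)=u\,p(k)\,w\quad(u,w\in U(n)),\qquad p(vkv')=p(k)\quad(v,v'\in V).$$
In $VN(U(4n))$ let
$$q=\int_{U(n)}\lambda(u)\,du,\qquad E_{ij}=n\int_{U(n)}\overline{u_{ij}}\,\lambda(u)\,du,\qquad e=\sum_iE_{ii}.$$
Schur orthogonality says that $n\int\overline{u_{ij}}u_{kl}\,du=\delta_{ik}\delta_{jl}$ and that $\int\overline{u_{ij}}\,\pi(u)\,du=0$ for every irreducible $\pi$ of $U(n)$ not equivalent to the standard one. So $q$, $E_{ij}$, $e$ are the images, under the normal $*$-homomorphism $VN(U(n))\to VN(U(4n))$, of the projection onto the trivial block, the matrix units of the standard block, and the unit of the standard block. Hence $E_{ij}E_{kl}=\delta_{jk}E_{il}$, $E_{ij}^*=E_{ji}$, and $q,e$ are projections with $qe=0$: the standard representation of $U(n)$ is irreducible and non-trivial, also for $n=1$.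

*Example.* For $n=1$: $p(k)=k_{11}$, $U(1)$ acts on the first coordinate, $q$ projects onto its fixed vectors in $L^2(U(4))$, and $e=E_{11}$ onto the vectors on which $z\in U(1)$ acts as multiplication by $z$.

**Lemma 3.** There are a probability measure $\mu_n$ on $E$, bi-invariant under $U(n)$, and an operator $D_1\in VN(U(4n))$ with $\|D_1\|\le1$, such that $J_n(a):=\sum_{i,j}a_{ij}E_{i1}D_1E_{1j}$ $(a\in M_n)$ satisfies
$$p_s\cdot J_n(a)=\mathrm{Tr}(as)\,\lambda(\mu_n),\qquad J_n(a)=eJ_n(a)e,\qquad\|J_n\|_{cb}\le1.$$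
Moreover $P_n:M_n^*\to A(U(4n))$, $s\mapsto p_s$, is completely contractive in the sense that its adjoint $VN(U(4n))\to M_n$ is a normal complete contraction.

**Step 1: the adjoint of $P_n$.** Let $\pi_{std}$ be the normal extension of the standard representation of $U(4n)$. Since $p_s(k)=\mathrm{Tr}(s\,\iota^*\pi_{std}(k)\iota)$, we have $\langle y,p_s\rangle=\mathrm{Tr}(s\,\iota^*\pi_{std}(y)\iota)$. So the adjoint is $y\mapsto\iota^*\pi_{std}(y)\iota$, a normal $*$-homomorphism followed by a compression, hence a normal complete contraction.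

**Step 2: the measure $\mu_n$.** We show that $V\times V$ acts transitively on $E$ by $k\mapsto vkv'$. Let $k,w\in E$. From $\iota^*k\iota=0$ and $\iota^*k^*\iota=p(k)^*=0$, and likewise for $w$, the maps $k\iota,w\iota,k^*\iota,w^*\iota$ are isometries $\mathbb C^n\to W$. Any two isometries $\mathbb C^n\to W$ differ by a unitary of $W$. So choose $v\in V$ with $vk\iota=w\iota$. The element $vk$ is again in $E$; choose $v'\in V$ with $v'^*(vk)^*\iota=w^*\iota$. This keeps $vkv'\iota=vk\iota=w\iota$, as $v'\iota=\iota$. Replacing $k$ by $vkv'$, we may assume $k\iota=w\iota$ and $k^*\iota=w^*\iota$. Then $v'':=wk^*$ satisfies $v''\iota=wk^*\iota=ww^*\iota=\iota$. A unitary that fixes $\mathbb C^n$ pointwise preserves $W$, so $v''\in V$, and $v''k=w$.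

The set $E$ is compact and non-empty (as $\dim W\ge n$, there is a permutation matrix in $E$). Hence there is a unique $V\times V$-invariant probability measure $\mu_n$ on $E$. For $u,w\in U(n)$, the image of $\mu_n$ under $k\mapsto ukw$ lives on $E$, because $p(ukw)=u\,p(k)\,w$, and is again $V\times V$-invariant, because $U(n)$ and $V$ commute. By uniqueness it equals $\mu_n$. So $\mu_n$ is bi-invariant under $U(n)$.

**Step 3: an operator $D_0$ that sees the entry $s_{11}$.** Identify $SU(2)$ with the unit quaternions. Left multiplication on $\mathbb H=\mathbb R^4$ gives a homomorphism $\rho:SU(2)\to SO(4)\subset U(4)$ with $\rho(q)_{11}=\mathrm{Re}\,q=x(q)$ in the basis $1,i,j,k$. Let $\theta:SU(2)^n\to U(4n)$ be $\theta(q_1,\dots,q_n)=\bigoplus_i\rho(q_i)$, with coordinates arranged so that the first $n$ basis vectors of $\mathbb C^{4n}$ are the vectors "$1$" of the $n$ copies. Then $p(\theta(q_1,\dots,q_n))=\mathrm{diag}(x(q_1),\dots,x(q_n))$, so $(p_s\circ\theta)(q_1,\dots,q_n)=\sum_is_{ii}x(q_i)$. Put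
$$D_0=\theta_*\big(D\otimes\lambda(\mu^0)^{\otimes(n-1)}\big),\qquad\|D_0\|\le1.$$
By (2), $p_s\cdot D_0=\theta_*\big(\sum_is_{ii}\,x_i\cdot(D\otimes\lambda(\mu^0)^{\otimes(n-1)})\big)$, where $x_i$ is $x$ in coordinate $i$. By Lemma 2 the term $i=1$ is $s_{11}\lambda(\mu^0)^{\otimes n}$, and the terms $i\ge2$ vanish since $x\cdot\lambda(\mu^0)=0$. Hence
$$p_s\cdot D_0=s_{11}\lambda(\mu'),\qquad\mu'=\theta_*\big((\mu^0)^{\otimes n}\big),$$
and $\mu'$ is a probability measure on $E$, since $p\circ\theta=0$ where all $x(q_i)$ vanish.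

**Step 4: averaging over $V$ replaces $\mu'$ by $\mu_n$.** Let $m_V$ be the Haar measure of $V$, $q_V=\lambda(m_V)$, and
$$D_1=q_VD_0q_V=\iint\lambda(v)D_0\lambda(v')\,dv\,dv',\qquad\|D_1\|\le1.$$
The function $p_s$ is $V$-bi-invariant, so (1) gives $p_s\cdot(\lambda(v)D_0\lambda(v'))=\lambda(v)(p_s\cdot D_0)\lambda(v')$. Since $z\mapsto p_s\cdot z$ is weak*-continuous, we may integrate:
$$p_s\cdot D_1=s_{11}\,q_V\lambda(\mu')q_V=s_{11}\lambda(m_V*\mu'*m_V)=s_{11}\lambda(\mu_n),$$
because $m_V*\mu'*m_V$ is a $V\times V$-invariant probability measure on $E$.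

**Step 5: matrix units produce all entries.** For $u,w\in U(n)$, $p_s(ukw)=\mathrm{Tr}(s\,u\,p(k)\,w)=p_{wsu}(k)$. By (1), Step 4 and the $U(n)$-bi-invariance of $\mu_n$,
$$p_s\cdot(\lambda(u)D_1\lambda(w))=(wsu)_{11}\,\lambda(u)\lambda(\mu_n)\lambda(w)=(wsu)_{11}\,\lambda(\mu_n).$$
Insert $E_{i1}=n\int\overline{u_{i1}}\lambda(u)\,du$ and $E_{1j}=n\int\overline{w_{1j}}\lambda(w)\,dw$, and expand $(wsu)_{11}=\sum_{k,l}w_{1k}s_{kl}u_{l1}$:
$$p_s\cdot J_n(a)=\sum_{i,j}a_{ij}\,n^2\!\iint\overline{u_{i1}}\,\overline{w_{1j}}\sum_{k,l}w_{1k}s_{kl}u_{l1}\,du\,dw\;\lambda(\mu_n)=\sum_{i,j}a_{ij}s_{ji}\,\lambda(\mu_n)=\mathrm{Tr}(as)\,\lambda(\mu_n),$$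
since $n\int\overline{u_{i1}}u_{l1}\,du=\delta_{il}$ and $n\int\overline{w_{1j}}w_{1k}\,dw=\delta_{jk}$.

**Step 6: norm and support of $J_n$.** Let $R=(E_{11},E_{21},\dots,E_{n1})$, a row. Since $E_{i1}^*=E_{1i}$, we have $J_n(a)=R\,[a_{ij}D_1]_{i,j}\,R^*$ and $RR^*=\sum_iE_{i1}E_{1i}=\sum_iE_{ii}=e$, so $\|R\|\le1$. The map $a\mapsto[a_{ij}D_1]=a\otimes D_1$ has cb norm $\|D_1\|$, so $\|J_n\|_{cb}\le\|R\|^2\|D_1\|\le1$. Finally $eE_{i1}=E_{i1}$ and $E_{1j}e=E_{1j}$ give $J_n(a)=eJ_n(a)e$. $\square$

## 9. Orthogonal copies in $K=\prod_nU(4n)$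

We now place the maps for all $n$ in one compact group, with one common measure. Write $K=K_n\times K^{(n)}$ with $K_n=U(4n)$ and $K^{(n)}=\prod_{m\ne n}K_m$. Let $\mu=\bigotimes_m\mu_m$, $\mu^{(n)}=\bigotimes_{m\ne n}\mu_m$, and let $\mathrm{pr}_n:K\to K_n$ be the projection. Define
$$\tilde J_n(a)=J_n(a)\otimes\lambda(\mu^{(n)})\in VN(K),\qquad\tilde P_n(s)=P_n(s)\circ\mathrm{pr}_n\in A(K).$$

**Lemma 4.**

(a) $\tilde P_m(s)\cdot\tilde J_n(a)=\delta_{mn}\mathrm{Tr}(as)\,\lambda(\mu)$, and the adjoint of $\tilde P_n$ is a normal complete contraction $VN(K)\to M_n$.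

(b) There are mutually orthogonal projections $f_n\in VN(K)$ with $\tilde J_n(a)=f_n\tilde J_n(a)f_n$. For any $C^*$-algebra $B$ and $T\in B\otimes M_n$, $\|(\mathrm{id}\otimes\tilde J_n)T\|\le\|T\|$.

(In the identity in (a), $s$ is $m\times m$ and $a$ is $n\times n$; for $m\ne n$ the right side is $0$.)

**Step 1: the identity in (a).** For $m=n$, $\tilde P_n(s)=p_s\otimes1$ on $K_n\times K^{(n)}$, so Lemma 3 gives $\tilde P_n(s)\cdot\tilde J_n(a)=\mathrm{Tr}(as)\,\lambda(\mu_n)\otimes\lambda(\mu^{(n)})=\mathrm{Tr}(as)\,\lambda(\mu)$. For $m\ne n$, $\tilde P_m(s)=1\otimes h$, where $h$ depends only on the coordinate $m$ of $K^{(n)}$ and vanishes where that coordinate is in $E\subset K_m$. As $E$ carries $\mu_m$, this closed set carries $\mu^{(n)}$, so $h\cdot\lambda(\mu^{(n)})=0$.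

**Step 2: the adjoint of $\tilde P_n$.** It is the normal $*$-homomorphism $(\mathrm{pr}_n)_*:VN(K)\to VN(K_n)$ followed by the adjoint of $P_n$, so it is a normal complete contraction.

**Step 3: the projections $f_n$.** Let $q^{(n)}=\lambda(\text{Haar measure of }\prod_{m\ne n}U(m))\in VN(K^{(n)})$, where $U(m)\subset K_m$ is as in Section 8. Each $\mu_m$ is bi-invariant under $U(m)$, so the product measure $\mu^{(n)}$ is bi-invariant under $\prod_{m\ne n}U(m)$, and $\lambda(\mu^{(n)})=q^{(n)}\lambda(\mu^{(n)})q^{(n)}$. Put $f_n=e_n\otimes q^{(n)}$ with $e_n$ the projection $e$ of Section 8 in $VN(K_n)$. Since $J_n(a)=e_nJ_n(a)e_n$, we get $\tilde J_n(a)=f_n\tilde J_n(a)f_n$.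

**Step 4: orthogonality.** Let $n\ne m$, and let $Q_m$ and $\varepsilon_m$ be $q$ and $e$ of Section 8 placed in coordinate $m$. The Haar measure of $\prod_{l\ne n}U(l)$ is unchanged by convolution with that of $U(m)$, so $f_n=f_nQ_m$. Also $f_m=\varepsilon_mf_m$, and $Q_m\varepsilon_m=0$. Thus $f_nf_m=f_nQ_m\varepsilon_mf_m=0$.

**Step 5: the norm bound.** $(\mathrm{id}\otimes\tilde J_n)T=\big((\mathrm{id}\otimes J_n)T\big)\otimes\lambda(\mu^{(n)})$ has norm at most $\|J_n\|_{cb}\,\|T\|\,\|\lambda(\mu^{(n)})\|\le\|T\|$. $\square$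

## 10. Proof of Theorem A

Let $G$ lack AP, let $0<\varepsilon<1$, and take the data of Lemma 1.

**Step 1: the transferred operator $T'$.** Put $T_i'=(\mathrm{id}\otimes\tilde J_{n_i})(T_i)\in VN(G)\bar\otimes VN(K)=VN(G\times K)$. By Lemma 4(b), $\|T_i'\|\le1$ and $T_i'=F_iT_i'F_i$, where the projections $F_i=1\otimes f_{n_i}$ are mutually orthogonal, because the $n_i$ are distinct. For a vector $\xi$,
$$\Big\|\sum_{i=M}^NT_i'\xi\Big\|^2=\sum_{i=M}^N\|T_i'F_i\xi\|^2\le\sum_{i=M}^N\|F_i\xi\|^2 .$$
As $\sum_i\|F_i\xi\|^2\le\|\xi\|^2$, the series $T'=\sum_iT_i'$ converges strongly, its partial sums are contractions, so it converges weak*, and $\|T'\|\le1$.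

**Step 2: the transferred element $u'$.** Put $u_i'=(\mathrm{id}\otimes\tilde P_{n_i})(u_i)\in A(G\times K)$. The map $\mathrm{id}\otimes\tilde P_{n_i}$ is the preadjoint of the normal contraction $\mathrm{id}\otimes\tilde P_{n_i}^*:VN(G)\bar\otimes VN(K)\to VN(G)\otimes M_{n_i}$. So $\|u_i'\|\le\|u_i\|$, the sum $u'=\sum_iu_i'$ converges in norm, and $\|u'\|\le1+\varepsilon$.

**Step 3: $T'$ annihilates $u'A(G\times K)$.** Let $w\in A(G)$, $f\in A(K)$. For elementary tensors, Lemma 4(a) gives
$$\langle y\otimes\tilde J_{n_i}(a),(w\otimes f)(z\otimes\tilde P_{n_j}(s))\rangle=\langle y,wz\rangle\,\langle\tilde P_{n_j}(s)\cdot\tilde J_{n_i}(a),f\rangle=\delta_{ij}\,\langle y,wz\rangle\,\mathrm{Tr}(as)\int f\,d\mu,$$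
since $n_i=n_j$ only if $i=j$. Both $T_i$ and $u_j$ are finite sums of elementary tensors, so
$$\langle T_i',(w\otimes f)u_j'\rangle=\delta_{ij}\,\langle T_i,(w\otimes1)u_i\rangle\int f\,d\mu .$$
Sum first over $i$ (weak* convergence), then over $j$ (norm convergence), and use Lemma 1:
$$\langle T',(w\otimes f)u'\rangle=\Big(\sum_i\langle T_i,(w\otimes1)u_i\rangle\Big)\int f\,d\mu=0 .$$
By density of $A(G)\otimes A(K)$ in $A(G\times K)$, $\langle T',u'v\rangle=0$ for all $v\in A(G\times K)$.

**Step 4: $T'$ does not annihilate $u'$.** The same computation with $w$ omitted and $f=1\in A(K)$ ($K$ is compact) gives $\langle T_i',u_j'\rangle=\delta_{ij}\langle T_i,u_i\rangle$. So $\langle T',u'\rangle=\sum_i\langle T_i,u_i\rangle>1-\varepsilon$.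

**Step 5: the distance.** By (3), $\operatorname{dist}(u',u'A(G\times K))\ge1-\varepsilon$. Then $u=u'/(1+\varepsilon)$ satisfies $\|u\|\le1$ and $\operatorname{dist}(u,uA(G\times K))\ge\frac{1-\varepsilon}{1+\varepsilon}$. Given $\delta<1$, choose $\varepsilon$ so small that this is at least $\delta$. Taking $\delta>0$, we see that $u$ is not in the closure of $u\,(A(G\times K)\cap C_c(G\times K))$, so $(D_\infty)$ fails; as (AI) implies $(D_\infty)$, (AI) fails too. $\square$

By Lafforgue–de la Salle, Theorem A applies to $G=SL(3,\mathbb Z)$ and $G=SL(3,\mathbb R)$. So $SL(3,\mathbb Z)\times\prod_nU(4n)$ and the connected group $SL(3,\mathbb R)\times\prod_nU(4n)$ fail $(D_\infty)$ and (AI), which answers both questions.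

## 11. AP as a condition on products: proof of Theorem B

**Step 1: two implications are done.** (ii)⇒(iii): $K$ is compact, hence amenable, and (AI) implies $(D_\infty)$. (iii)⇒(i) is Theorem A. It remains to prove (i)⇒(ii). Let $v_\alpha\in A(G)$ with $v_\alpha\to1$ in $\sigma(M_0A(G),Q(G))$, and for now let $H$ be any locally compact group.

We would like $(v_\alpha\otimes1)u\to u$ weakly in $A(G\times H)$. For this the functional $v\mapsto\langle T,(v\otimes1)u\rangle$ should be in $Q(G)$, and it need not be. For $G=\mathbb T$, $H$ trivial and $T=\lambda(1)$ it is $v\mapsto v(1)u(1)$, which is not in $Q(\mathbb T)=c_0(\mathbb Z)$ unless $u(1)=0$ (Section 3). Smoothing $v$ by a convolution cures this. Fix $0\le h\in C_c(G)$ with $\int h=1$, and let $(h*v)(g)=\int h(t)v(t^{-1}g)\,dt$.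

**Claim.** For $T\in VN(G\times H)$ and $u\in A(G\times H)$, the functional $\Lambda_u(v)=\langle T,((h*v)\otimes1)u\rangle$ on $M_0A(G)$ lies in $Q(G)$.

**Step 2: $\Lambda_u$ is well defined and bounded.** Let $(L_tv)(g)=v(t^{-1}g)$, and on $G\times H$ let $L_t$ be translation in the $G$-variable. Evaluating at $(g,y)$ one sees that
$$(L_tv\otimes1)u=L_t\big((v\otimes1)L_{t^{-1}}u\big).$$
Translations are isometric and strongly continuous on $A(G\times H)$, and multiplication by $v\otimes1$ is bounded. So $F_t=(v\otimes1)L_{t^{-1}}u$ is norm continuous in $t$, and from $\|L_tF_t-L_{t_0}F_{t_0}\|\le\|F_t-F_{t_0}\|+\|L_tF_{t_0}-L_{t_0}F_{t_0}\|$ so is $L_tF_t$, with $\|L_tF_t\|\le\|v\|_{M_0A}\|u\|$. Integrating against $h$, we see that $((h*v)\otimes1)u\in A(G\times H)$ has norm at most $\|v\|_{M_0A}\|u\|$. So $\|\Lambda_u\|\le\|T\|\,\|u\|$ in $M_0A(G)^*$.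

**Step 3: reduction to compactly supported $u$.** $Q(G)$ is norm closed in $M_0A(G)^*$, the map $u\mapsto\Lambda_u$ is linear and bounded, and $A(G\times H)\cap C_c(G\times H)$ is dense. So we may assume that $u$ has compact support.

**Step 4: $\Lambda_u$ is integration against an $L^1$ function.** Choose $w\in A(G)\cap C_c(G)$ with $w=1$ on the compact set $(\mathrm{supp}\,h)^{-1}\mathrm{pr}_G(\mathrm{supp}\,u)$, and let $C=\mathrm{supp}\,w$. If $(g,y)\in\mathrm{supp}\,u$ and $t\in\mathrm{supp}\,h$, then $w(t^{-1}g)=1$. So $((h*v)\otimes1)u=((h*(vw))\otimes1)u$.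

For $k\in L^2(G)$ supported in $C$, put $\check k(g)=k(g^{-1})$. Then
$$(h*k)(g)=\int h(t)\,\check k(g^{-1}t)\,dt=(\lambda(g)\check k\,|\,h),$$
so $h*k\in A(G)$ and $\|h*k\|_{M_0A}\le\|h*k\|_{A(G)}\le\|h\|_2\|\check k\|_2$. Moreover $\|\check k\|_2^2=\int|k(g)|^2\Delta(g^{-1})\,dg\le\max_{g\in C}\Delta(g^{-1})\,\|k\|_2^2$. So $k\mapsto\langle T,((h*k)\otimes1)u\rangle$ is a bounded functional on $L^2(C)$, of the form $k\mapsto\int kF$ with $F\in L^2(C)$. For $v\in M_0A(G)$ the function $k=vw$ is bounded and supported in $C$, so it is in $L^2(C)$, and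
$$\Lambda_u(v)=\int v\,wF,\qquad wF\in L^1(G)\subset Q(G),$$
where $wF\in L^1$ because $w$ is bounded and $C$ has finite measure. This proves the claim.

**Step 5: from weak to norm convergence.** Since $h*1=1$, the claim gives
$$\langle T,((h*v_\alpha)\otimes1)u\rangle=\Lambda_u(v_\alpha)\to\Lambda_u(1)=\langle T,u\rangle$$
for every $T\in VN(G\times H)=A(G\times H)^*$. So $((h*v_\alpha)\otimes1)u\to u$ weakly for every $u\in A(G\times H)$. Also $h*v_\alpha=\int h(t)L_tv_\alpha\,dt\in A(G)$. Let $u_1,\dots,u_r\in A(G\times H)$ and $\eta>0$. In the $r$-fold direct sum of $A(G\times H)$, the vector $(u_j)_j$ lies in the weak closure of the convex set $\{((w\otimes1)u_j)_j:w\in\mathrm{co}\{h*v_\alpha\}\}$, hence, by Mazur's theorem, in its norm closure. So there is $w\in A(G)$ with $\|(w\otimes1)u_j-u_j\|<\eta$ for all $j$.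

**Step 6: the second variable.** Now let $H$ be amenable. By Leptin's theorem, $A(H)$ has an approximate identity $(e_\gamma)$ bounded by some $c'$. Multiplication by $1\otimes e_\gamma$ on $A(G\times H)$ has norm at most $\|e_\gamma\|_{M_0A(H)}\le c'$. It converges strongly to the identity: on $A(G)\otimes A(H)$ because $\|a\otimes(e_\gamma b-b)\|=\|a\|\,\|e_\gamma b-b\|\to0$, and then everywhere by density and boundedness. Choose $\gamma$ with $\|(1\otimes e_\gamma)u_j-u_j\|<\eta$ for all $j$. Then
$$\|(w\otimes e_\gamma)u_j-u_j\|\le\|(1\otimes e_\gamma)((w\otimes1)u_j-u_j)\|+\|(1\otimes e_\gamma)u_j-u_j\|<(c'+1)\eta ,$$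
and $w\otimes e_\gamma\in A(G\times H)$. Indexing by the finite subsets of $A(G\times H)$ and $\eta>0$, we obtain an approximate identity of $A(G\times H)$. $\square$
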